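\title{Adapted metrics for sectional-hyperbolic sets via the geometric mean of inner products}

\begin{abstract}
A sectional-hyperbolic set of a vector field carries an invariant splitting $E\oplus F$ in which $E$ is contracted, $E$ is dominated by $F$, and areas in $F$ are expanded, each up to a multiplicative constant $K$. We prove that for every $C^1$ vector field, in every dimension, there is a metric in which all three inequalities hold with $K=1$. This proves a conjecture posed by Araujo and Salgado. The metric is the geometric (Karcher) mean of the pulled-back metrics $X_t^*g$, $0\le t\le T$. This mean is monotone and commutes with exterior powers, so it controls lengths and areas at once. The metric can be taken $C^\infty$ on the whole manifold, with rates arbitrarily close to the original ones, and sectional hyperbolicity becomes equivalent to three pointwise inequalities for a Lie derivative.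
\end{abstract}

\section{The problem and the results}\label{sec:intro}

\subsection{Sectional-hyperbolic sets and adapted metrics}

Let $M$ be a connected compact $C^\infty$ manifold of dimension $n\ge 3$, with or without boundary, and let $g$ be a $C^\infty$ Riemannian metric on $M$. Let $X$ be a $C^1$ vector field on $M$, inwardly transverse to $\partial M$ if $\partial M\ne\emptyset$, with flow $X_t$. The flow is defined on $M$ for all $t\ge0$, and $X_t(M)\subset\operatorname{int}M$ for $t>0$: a defining function of $\partial M$ has positive derivative along $X$ on $\partial M$, so orbits leave $\partial M$ at once and never arrive there from the interior. A singularity $\sigma$ (a zero of $X$) is \emph{hyperbolic} if no eigenvalue of $DX(\sigma)$ has zero real part.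

Let $\Gamma\subset M$ be compact and invariant: $X_t(\Gamma)=\Gamma$ for all $t\in\mathbb R$. Then $\Gamma=X_1(\Gamma)$ lies in $\operatorname{int}M$. The flow of a $C^1$ vector field is $C^1$, so $DX_t\colon T_xM\to T_{X_tx}M$ is an isomorphism that depends continuously on $(t,x)\in\mathbb R\times\Gamma$. Let $T_\Gamma M=E\oplus F$ be a $DX_t$-invariant splitting with $E_x\ne0$ and $\dim F_x\ge2$, which is continuous: near each point of $\Gamma$, both $E$ and $F$ are spanned by continuous frames.

A \emph{metric} on $T_\Gamma M$ is a continuous family $h=(h_x)_{x\in\Gamma}$ of inner products. For a subspace $L\subset T_xM$, let $|\det(DX_t|_L)|_h$ be the absolute value of the determinant of $DX_t\colon L\to DX_tL$ in $h$-orthonormal bases; it is the factor by which $DX_t$ multiplies volume in $L$. We say that $h$ has \emph{constant $K$ and rates $(\lambda_E,\lambda_D,\lambda_S)$} if for all $x\in\Gamma$ and $t\ge0$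
\begin{align}
\|DX_t|E_x\|_h&\le Ke^{-\lambda_Et}, \tag{C}\label{eq:C}\\
\|DX_t|E_x\|_h\,\|DX_{-t}|F_{X_tx}\|_h&\le Ke^{-\lambda_Dt}, \tag{D}\label{eq:D}\\
|\det(DX_t|_L)|_h&\ge K^{-1}e^{\lambda_St}\quad\text{for every $2$-plane } L\subset F_x. \tag{S}\label{eq:S}
\end{align}
Setting $t=0$ shows that $K\ge1$. Since $\|DX_{-t}|F_{X_tx}\|_h^{-1}$ is the minimum of $|DX_tv|_h$ over unit vectors $v\in F_x$, inequality \eqref{eq:D} says that $|DX_tu|_h\le Ke^{-\lambda_Dt}|DX_tv|_h$ for all unit vectors $u\in E_x$ and $v\in F_x$.

\begin{definition}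
The set $\Gamma$ is \emph{sectional-hyperbolic} for the splitting $E\oplus F$ if all singularities in $\Gamma$ are hyperbolic and $g$ has some constant $K$ and positive rates: $E$ is uniformly contracted \eqref{eq:C}, the splitting is dominated \eqref{eq:D}, and $F$ is sectionally expanding \eqref{eq:S}. A metric on $T_\Gamma M$ is \emph{adapted} if it has constant $1$ and positive rates.
\end{definition}

Replacing three positive rates by their minimum, one may use a single $\lambda>0$ in both definitions. Condition \eqref{eq:S} is weaker than expansion of vectors. If $\Gamma$ is a singularity with $DX=\operatorname{diag}(-3,-1,2)$, $E$ is the first axis and $F$ the plane of the other two, then the Euclidean metric has constant $1$ and rates $(3,2,1)$, although $F$ contains a contracted direction.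

The rates are properties of the flow, while the constant depends on the metric. Indeed, since $\Gamma$ is compact, two metrics $g,h$ on $T_\Gamma M$ satisfy $C^{-1}|v|_g\le|v|_h\le C|v|_g$ for some $C\geq 1$. Lengths then change by a factor in $[C^{-1},C]$ and areas by a factor in $[C^{-2},C^2]$, so
\begin{equation}\label{eq:equiv}
\text{if $h$ has constant $K$, then $g$ has constant $C^4K$, with the same rates.}
\end{equation}
The constant measures a delay: \eqref{eq:C} guarantees that vectors have become shorter only after time $(\log K)/\lambda_E$. It is natural to ask whether the delay is an artifact of the metric. The following conjecture is posed in \cite{AS}.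

\begin{quote}
\textbf{Conjecture.} \emph{There exists an adapted metric for all sectional-hyperbolic sets, for any $C^1$ vector field, in any dimension.}
\end{quote}

For \eqref{eq:C} alone, a weighted time average of the pulled-back metrics removes the delay, and this suggests a positive answer. The same average does not respect areas, however, and one metric on $F$ has to serve both \eqref{eq:D} and \eqref{eq:S}. Section~\ref{sec:model} shows both points.

\subsection{Results}

\begin{theorem}\label{thm:A}
Every sectional-hyperbolic set $\Gamma$ of a $C^1$ vector field, in any dimension, has an adapted metric in which $E\perp F$. More precisely, if $g$ has constant $K$ and rates $(\lambda_E,\lambda_D,\lambda_S)$, then for every $\varepsilon>0$ there is a metric on $T_\Gamma M$ with $E\perp F$, constant $1$ and rates $(\lambda_E-\varepsilon,\lambda_D-\varepsilon,\lambda_S-\varepsilon)$.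
\end{theorem}

With constant $1$ the three inequalities are equalities at $t=0$, so they can be differentiated there. For a smooth metric this gives conditions on the Lie derivative $\mathcal L_Xh=\frac{d}{ds}\big|_{s=0}X_s^*h$, which involve only $h$, $X$ and their first derivatives at a point.

\begin{theorem}\label{thm:C}
\begin{enumerate}
\item[(a)] In Theorem~\ref{thm:A}, if one gives up exact orthogonality of $E$ and $F$, the metric can be chosen as the restriction to $T_\Gamma M$ of a $C^\infty$ Riemannian metric on $M$, with the same rates.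
\item[(b)] Let $\Gamma$ be a compact invariant set with hyperbolic singularities, and let $T_\Gamma M=E\oplus F$ be a continuous invariant splitting with $E_x\neq0$ and $\dim F_x\ge2$. Then $\Gamma$ is sectional-hyperbolic for this splitting if and only if there are a $C^\infty$ Riemannian metric $h$ on $M$ and $\lambda>0$ such that $\dot h=\mathcal L_Xh$ satisfies, for all $x\in\Gamma$:
\begin{enumerate}
\item[(i)] $\dot h(u,u)\le-2\lambda$ for $h$-unit $u\in E_x$;
\item[(ii)] $\dot h(u,u)\le\dot h(v,v)-2\lambda$ for $h$-unit $u\in E_x$ and $v\in F_x$;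
\item[(iii)] $\dot h(v,v)+\dot h(w,w)\ge2\lambda$ for $h$-orthonormal $v,w\in F_x$.
\end{enumerate}
\end{enumerate}
\end{theorem}

Both theorems come from a statement about linear cocycles that assumes no hyperbolicity. Let $X_t$ be a continuous flow on a compact metric space $\Gamma$ and let $V\to\Gamma$ be a continuous vector bundle of finite rank. A \emph{continuous linear cocycle} is a family of isomorphisms $A_t(x)\colon V_x\to V_{X_tx}$, $t\in\mathbb R$, such that $(t,v)\mapsto A_tv$ is continuous and $A_{t+s}(x)=A_t(X_sx)A_s(x)$. Let $V=V_1\oplus\dots\oplus V_m$, where the $V_j$ are continuous invariant subbundles with nonzero fibers. For a metric $h$ on $V$ and $1\le k\le\dim V_j(x)$, let $\ell^{+}_{j,k}(h;t,x)$ and $\ell^{-}_{j,k}(h;t,x)$ be the logarithms of the maximum and of the minimum of $|\det(A_t(x)|_L)|_h$ over $k$-dimensional subspaces $L\subset V_j(x)$.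

\begin{theorem}\label{thm:B}
Let $g$ be a continuous metric on $V$. For every $T>0$ there is a continuous metric $h=h_T$ on $V$, making the $V_j$ mutually orthogonal, such that for all $j,k,x$ and all $s\ge0$
\begin{equation}\label{eq:main}
\frac1T\int_0^s\ell^-_{j,k}(g;T,X_tx)\,dt\le\ell^-_{j,k}(h;s,x)\le\ell^+_{j,k}(h;s,x)\le\frac1T\int_0^s\ell^+_{j,k}(g;T,X_tx)\,dt .
\end{equation}
Moreover, $s\mapsto A_s(x)^*h_{X_sx}$ is $C^1$, and $\dot h_x=\frac{d}{ds}\big|_{s=0}A_s(x)^*h_{X_sx}$ is continuous in $x$.
\end{theorem}

In words: the growth that $g$ records over time $T$ is spread evenly by $h$ over arbitrarily short times, simultaneously for all subbundles and for volumes of all dimensions.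

\begin{remark}[Sharpness of the rates]
For each of the three inequalities, the supremum of the rates attainable with $K=1$ in some metric equals the supremum of the rates attainable with arbitrary $K$. One inequality between the suprema is Theorem~\ref{thm:A}, the other is \eqref{eq:equiv}. The suprema need not be attained. Let $\Gamma=\{\sigma\}$ with $DX(\sigma)=J\oplus2\operatorname{Id}_{\mathbb R^2}$, $J=\left(\begin{smallmatrix}-1&1\\0&-1\end{smallmatrix}\right)$, and let $E$, $F$ be the two summands. Since $e^{tJ}=e^{-t}\left(\begin{smallmatrix}1&t\\0&1\end{smallmatrix}\right)$, every contraction rate below $1$ occurs with some $K$, but $\|e^{tJ}\|\ge c\,te^{-t}$ with $c>0$ in any metric, which excludes rate $1$ for every $K$.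
\end{remark}

The hyperbolicity of the singularities is never used, and $n\ge3$ only makes room for the splitting. Section~\ref{sec:mean} constructs the geometric mean, Section~\ref{sec:cocycle} proves Theorems~\ref{thm:B} and~\ref{thm:A}, and Section~\ref{sec:smooth} proves Theorem~\ref{thm:C}.

\section{Arithmetic and geometric time averages}\label{sec:model}

Let $A_t$ be a cocycle as above and let $p_t(x)=A_t(x)^*g_{X_tx}$, an inner product on $V_x$ that records the length a vector will have at time $t$. The cocycle identity gives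
\begin{equation}\label{eq:shift}
A_s(x)^*p_t(X_sx)=p_{t+s}(x),\qquad p_{t+T}(x)=A_t(x)^*p_T(X_tx).
\end{equation}
Suppose $h_x$ is some average of $p_t(x)$ over the window $0\le t\le T$. By the first identity, $A_s^*h_{X_sx}$ is the same average over the window $s\le t\le s+T$. Passing from $h_x$ to $A_s^*h_{X_sx}$ thus replaces $p_t$ by $p_{t+T}$ for $0\le t\le s$. By the second identity, $p_{t+T}$ is compared with $p_t$ by the time-$T$ map, for which the constant $K$ is negligible when $T$ is large. The question is which average to use.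

\subsection{The arithmetic mean sees lengths but not areas}

Assume $\|A_t\|_g\le Ke^{-\lambda t}$, fix $\mu<\lambda$, and choose $T$ with $Ke^{-(\lambda-\mu)T}\le1$. For $h_x=\int_0^Te^{2\mu t}p_t(x)\,dt$ we find
\[
e^{2\mu s}A_s^*h_{X_sx}-h_x=\Big(\int_s^{s+T}-\int_0^T\Big)e^{2\mu t}p_t\,dt=\int_0^se^{2\mu t}\big(e^{2\mu T}p_{t+T}-p_t\big)\,dt\le0,
\]
because $p_{t+T}\le K^2e^{-2\lambda T}p_t$. Hence $\|A_s\|_h\le e^{-\mu s}$. This settles \eqref{eq:C}. For \eqref{eq:S} there are two natural attempts, and each meets an obstruction. Below, $\wedge^2p$ is the inner product induced by $p$ on the second exterior power; if $p=\operatorname{diag}(\mu_1,\dots,\mu_d)$, then $\wedge^2p$ is diagonal in the basis $e_i\wedge e_j$ with entries $\mu_i\mu_j$.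

\begin{example}[Averaging on $F$]\label{ex:F}
On $\mathbb R^2$, where $\wedge^2p$ is the number $\det p$, let $p_1=\operatorname{diag}(4,\frac14)$, $p_2=\operatorname{diag}(\frac14,4)$ and $q_1=q_2=\operatorname{diag}(2,2)$. Then $\det q_i=4\det p_i$, but $\det\frac{q_1+q_2}2=4<\frac{289}{64}=\det\frac{p_1+p_2}2$. Term by term areas grow; for the arithmetic means they shrink.
\end{example}

\begin{example}[Averaging on $\wedge^2F$]
On $\mathbb R^4$ let $p_1=\operatorname{Id}$ and $p_2=\operatorname{diag}(3,3,1,1)$. The form $\omega=\frac12(\wedge^2p_1+\wedge^2p_2)$ is diagonal, with entry $5$ at $e_1\wedge e_2$, entry $1$ at $e_3\wedge e_4$, and $2$ elsewhere. It is not of the form $\wedge^2b$. Indeed, $b\mapsto\wedge^2b$ is injective: if $\wedge^2b=\wedge^2b'$, diagonalize $b'$ in a $b$-orthonormal basis to get $\mu_i\mu_j=1$ for all $i\ne j$, hence all $\mu_i=1$. As $\omega$ is invariant under sign changes of the $e_i$, so is any $b$ with $\wedge^2b=\omega$; then $b$ is diagonal and $b_1b_2\cdot b_3b_4=b_1b_3\cdot b_2b_4$, whereas $5\cdot1\ne2\cdot2$.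
\end{example}

\subsection{Invariant lines: average the logarithm}\label{sub:lines}

Let $V$ have rank one and let $a(t,x)=\log\|A_t(x)\|_g$, so that $p_t=e^{2a(t,x)}g_x$ and $a(t+s,x)=a(t,X_sx)+a(s,x)$. Take the geometric mean of the $p_t$, without any weight:
\[
h_x=e^{2\beta(x)}g_x,\qquad \beta(x)=\frac1T\int_0^Ta(t,x)\,dt .
\]
Then, for every $s\geq0$,
\begin{align*}
\log\|A_s(x)\|_h&=a(s,x)+\beta(X_sx)-\beta(x)=\frac1T\int_0^T\big(a(t+s,x)-a(t,x)\big)\,dt\\
&=\frac1T\int_0^s\big(a(t+T,x)-a(t,x)\big)\,dt=\frac1T\int_0^sa(T,X_tx)\,dt .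
\end{align*}
This is \eqref{eq:main} with equality. For instance, on the circle $\mathbb R/2\pi\mathbb Z$ with $X_tx=x+t$ and $a(t,x)=-t+2\sin(x+t)-2\sin x$, the choice $T=2\pi$ gives $\beta(x)=-\pi-2\sin x$ and $\log\|A_s\|_h=-s$: the oscillation has been absorbed into the metric.

Now let $V=E\oplus F_1\oplus F_2$ be a $g$-orthogonal sum of three invariant lines with logarithmic growth $a_0,a_1,a_2$, and let $F=F_1\oplus F_2$. The three inequalities read
\[
a_0\le\log K-\lambda_Et,\qquad a_0-a_i\le\log K-\lambda_Dt\quad(i=1,2),\qquad a_1+a_2\ge\lambda_St-\log K .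
\]
They are \emph{linear} in the logarithms. Apply the construction to each line and take the orthogonal sum. Averaging the inequalities at time $T$ along the orbit gives constant $1$ and rates $\lambda_E-\frac{\log K}T$, $\lambda_D-\frac{\log K}T$, $\lambda_S-\frac{\log K}T$. No rate had to be built into the average, and so one metric serves all three inequalities. In Example~\ref{ex:F}, the entrywise geometric means are $\operatorname{diag}(1,1)$ and $\operatorname{diag}(2,2)$, and the factor $4$ survives.

In general there are no invariant lines and the forms $p_t$ are not simultaneously diagonal. We need a mean of inner products that is natural under linear isomorphisms, does not depend on the order of the times $t$, turns scalar factors into their geometric mean, is monotone, and commutes with exterior powers. In rank one, $h_x$ is the solution $b$ of $\int_0^T\log(p_t/b)\,dt=0$, and this equation makes sense in every rank.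

\section{The geometric mean of a curve of inner products}\label{sec:mean}

\subsection{Linear algebra}

Let $V$ be a real vector space of dimension $d\ge1$, let $\operatorname{Sym}(V)$ be the space of symmetric bilinear forms, and let $\mathcal P(V)\subset\operatorname{Sym}(V)$ be the open cone of inner products. Write $p\le q$ if $p(u,u)\le q(u,u)$ for all $u$. For $b\in\mathcal P(V)$ and $B\in\operatorname{End}(V)$ let $b\circ B$ be the bilinear form $b(B\,\cdot,\cdot)$; it is symmetric exactly when $B$ is $b$-self-adjoint, and $(b\circ B)\circ C=b\circ BC$. For $b,p\in\mathcal P(V)$ let $b^{-1}p$ be the endomorphism with $b\circ(b^{-1}p)=p$. Then $p^{-1}b=(b^{-1}p)^{-1}$. By the spectral theorem, $B=b^{-1}p$ has a $b$-orthonormal basis of eigenvectors with positive eigenvalues, so $\log B$ and $B^\theta=e^{\theta\log B}$ are defined and $b$-self-adjoint. The identity $\log\mu=\int_0^\infty\big(\frac1{1+u}-\frac1{\mu+u}\big)du$ gives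
\begin{equation}\label{eq:log}
\log B=\int_0^\infty\Big(\frac{\operatorname{Id}}{1+u}-(B+u)^{-1}\Big)du,\qquad D\log_B(H)=\int_0^\infty(B+u)^{-1}H(B+u)^{-1}\,du .
\end{equation}
The first integral converges on the open set of endomorphisms with no eigenvalue in $(-\infty,0]$ and defines there a $C^1$ map with the stated derivative. In particular $\log(b^{-1}p)$ is a $C^1$ function of $(b,p)$.

For $1\le k\le d$ the inner product $\wedge^kp$ on $\wedge^kV$ is determined by
\[
\wedge^kp\,(u_1\wedge\dots\wedge u_k,\,v_1\wedge\dots\wedge v_k)=\det\big(p(u_i,v_j)\big).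
\]
If $e_1,\dots,e_d$ is a $p$-orthonormal basis, then the vectors $e_I=e_{i_1}\wedge\dots\wedge e_{i_k}$, $I=\{i_1<\dots<i_k\}$, form a $\wedge^kp$-orthonormal basis. For an isomorphism $A$ we have $\wedge^k(A^*p)=(\wedge^kA)^*\wedge^kp$.

Volume growth is defined by testing subspaces, that is, decomposable $k$-vectors, whereas the order on $\mathcal P(\wedge^kV)$ tests all $k$-vectors. The next lemma says that nothing is lost.

\begin{lemma}\label{lem:sv}
Let $B\colon(V,p)\to(W,q)$ be an isomorphism of inner product spaces, let $\mu_1\le\dots\le\mu_d$ be the eigenvalues of $p^{-1}(B^*q)$, and let $c>0$. The minimum and the maximum of $|\det(B|_L)|^2$ over $k$-dimensional $L\subset V$ are $\mu_1\cdots\mu_k$ and $\mu_{d-k+1}\cdots\mu_d$. Moreover, $|\det(B|_L)|\ge c$ for all such $L$ if and only if $\wedge^k(B^*q)\ge c^2\wedge^kp$, and the same holds with $\le$ in both places.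
\end{lemma}

\begin{proof}
Let $e_i$ be a $p$-orthonormal basis of eigenvectors. The $e_I$ are orthonormal for $\wedge^kp$ and orthogonal for $\wedge^k(B^*q)$, with $\wedge^k(B^*q)(e_I,e_I)=\prod_{i\in I}\mu_i$. So the quotient $\wedge^k(B^*q)(\omega,\omega)/\wedge^kp(\omega,\omega)$, $\omega\neq0$, lies between the two products, and both are attained at decomposable vectors $e_I$. At $\omega=u_1\wedge\dots\wedge u_k$ the quotient is a ratio of Gram determinants and equals $|\det(B|_L)|^2$ for $L=\operatorname{span}(u_1,\dots,u_k)$.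
\end{proof}

\subsection{The mean and its properties}

Fix $T>0$. Let $\mathcal C_T(V)$ be the set of piecewise continuous curves $p\colon[0,T]\to\mathcal P(V)$ whose one-sided limits lie in $\mathcal P(V)$. The range of such a curve is relatively compact in $\mathcal P(V)$. Jumps are allowed because we shall cut and reassemble the time window.

\begin{proposition}\label{prop:mean}
For each $p\in\mathcal C_T(V)$ there is exactly one $b\in\mathcal P(V)$ with
\begin{equation}\label{eq:karcher}
\int_0^T\log(b^{-1}p_t)\,dt=0 .
\end{equation}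
Denote it by $\mathcal G(p)$. Let $p,q\in\mathcal C_T(V)$, let $c\colon[0,T]\to(0,\infty)$ be piecewise continuous with positive one-sided limits, and put $\bar c=\exp\big(\frac1T\int_0^T\log c_t\,dt\big)$. Then:
\begin{enumerate}
\item[(a)] $\mathcal G(A^*p)=A^*\mathcal G(p)$ for every isomorphism $A\colon W\to V$;
\item[(b)] $\mathcal G(cp)=\bar c\,\mathcal G(p)$;
\item[(c)] if $p_t\le q_t$ for all $t$, then $\mathcal G(p)\le\mathcal G(q)$;
\item[(d)] $\wedge^k\mathcal G(p)=\mathcal G(\wedge^kp)$;
\item[(e)] if $\wedge^kq_t\ge c_t\wedge^kp_t$ for all $t$, then $\wedge^k\mathcal G(q)\ge\bar c\,\wedge^k\mathcal G(p)$, and likewise with $\le$;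
\item[(f)] if $e^{-\epsilon}p_t\le q_t\le e^{\epsilon}p_t$ for all $t$, then $e^{-\epsilon}\mathcal G(p)\le\mathcal G(q)\le e^{\epsilon}\mathcal G(p)$.
\end{enumerate}
\end{proposition}

In rank one, uniqueness holds because $\log(p/b)$ decreases strictly as $b$ increases. The following lemma is the matrix form of this fact; it will also give differentiability in Section~\ref{sec:cocycle}.

\begin{lemma}\label{lem:decr}
Let $b,p\in\mathcal P(V)$, let $S$ be $b$-self-adjoint, and let $b_r=b\circ e^{rS}$. Then $b_r\in\mathcal P(V)$, and for all $r\in\mathbb R$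
\[
\frac{d}{dr}\operatorname{tr}\big(S\log(b_r^{-1}p)\big)\le-\operatorname{tr}(S^2).
\]
\end{lemma}

\begin{proof}
We have $b_r(u,v)=b(e^{rS/2}u,e^{rS/2}v)$, so $b_r$ is an inner product, and $S$ is $b_r$-self-adjoint because it commutes with $e^{rS/2}$. The endomorphism $B_r=b_r^{-1}p$ equals $e^{-rS}b^{-1}p$, so $\frac{d}{dr}B_r=-SB_r$. Fix $r$ and a $b_r$-orthonormal basis of eigenvectors of $B_r$, with eigenvalues $\mu_i$. In this basis $S$ is a symmetric matrix $(S_{ij})$. By \eqref{eq:log} the derivative equals
\[
-\int_0^\infty\operatorname{tr}\big(S(B_r+u)^{-1}SB_r(B_r+u)^{-1}\big)\,du=-\sum_{i,j}S_{ij}^2\,\frac{\mu_i+\mu_j}2\int_0^\infty\frac{du}{(\mu_i+u)(\mu_j+u)},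
\]
where the factor $\mu_j$ produced by the trace has been symmetrized in $i,j$. Since $(\mu_i+u)(\mu_j+u)\le\big(\frac{\mu_i+\mu_j}2+u\big)^2$, the last integral is at least $\frac2{\mu_i+\mu_j}$. So the derivative is at most $-\sum_{i,j}S_{ij}^2=-\operatorname{tr}(S^2)$.
\end{proof}

\begin{remark}
With the Riemannian metric $\langle U,W\rangle_b=\operatorname{tr}(b^{-1}U\,b^{-1}W)$, the cone $\mathcal P(V)$ is complete, simply connected and nonpositively curved, and the geodesic from $b$ to $p$ is $r\mapsto b\circ\exp(r\log(b^{-1}p))$; see \cite[Ch.~6]{Bhatia}. Equation \eqref{eq:karcher} says that $b$ is a critical point of $\frac12\int_0^Td(b,p_t)^2\,dt$, so $\mathcal G(p)$ is the Karcher mean of the curve, and Lemma~\ref{lem:decr} expresses the strict geodesic convexity of this function. We do not use this interpretation.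
\end{remark}

\begin{proof}[Proof of Proposition~\ref{prop:mean}]
\emph{Uniqueness.} Let $b$ and $b'$ solve \eqref{eq:karcher}. Put $S=\log(b^{-1}b')$ and $b_r=b\circ e^{rS}$, so that $b_0=b$ and $b_1=b'$. The function $\psi(r)=\int_0^T\operatorname{tr}\big(S\log(b_r^{-1}p_t)\big)dt$ vanishes at $r=0$ and $r=1$, and $\psi'\le-T\operatorname{tr}(S^2)$ by Lemma~\ref{lem:decr}. Hence $\operatorname{tr}(S^2)\le0$. As $S$ is self-adjoint, $S=0$ and $b=b'$.

\emph{An order-preserving approximation.} Monotonicity cannot be read off from \eqref{eq:karcher}, which defines $b$ only implicitly. We use power means, following Lim and P\'alfia: if $\log B$ is replaced by $(B^\theta-\operatorname{Id})/\theta$, the equation becomes a fixed point problem for a map that preserves the order and contracts. For $\theta\in(0,1]$ and $a,p\in\mathcal P(V)$ put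
\[
a\#_\theta p=a\circ(a^{-1}p)^\theta\in\mathcal P(V).
\]
In an $a$-orthonormal basis, where $p$ has matrix $P$, this form has matrix $P^\theta$. Recall the Loewner--Heinz inequality: if $P\le Q$ are positive definite symmetric matrices and $0\le\theta\le1$, then $P^\theta\le Q^\theta$. (For $0<\theta<1$, $P^\theta$ is a positive constant, depending only on $\theta$, times $\int_0^\infty u^{\theta-1}\big(\operatorname{Id}-u(P+u)^{-1}\big)du$, and inversion reverses the order of positive definite matrices.) Hence $a\#_\theta p$ is monotone in $p$. Writing $a=p\circ(p^{-1}a)$ we get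
\[
a\#_\theta p=p\circ\big((p^{-1}a)(p^{-1}a)^{-\theta}\big)=p\circ(p^{-1}a)^{1-\theta},
\]
so it is monotone in $a$ as well. Also $a\#_\theta a=a$, and $(\gamma a)\#_\theta p=\gamma^{1-\theta}(a\#_\theta p)$ for real $\gamma>0$.

For $p\in\mathcal C_T(V)$ define $\Phi_p(a)=\frac1T\int_0^Ta\#_\theta p_t\,dt$. It is monotone in $a$ and in $p$, and homogeneous of degree $1-\theta$ in $a$. Choose $p_*\in\mathcal P(V)$ and $0<\alpha<\beta$ with $\alpha p_*\le p_t\le\beta p_*$ for all $t$, and let $I=\{a:\alpha p_*\le a\le\beta p_*\}$, a compact subset of $\mathcal P(V)$ that does not depend on $\theta$. For $a\in I$,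
\[
\alpha p_*=(\alpha p_*)\#_\theta(\alpha p_*)\le a\#_\theta p_t\le(\beta p_*)\#_\theta(\beta p_*)=\beta p_*,
\]
so $\Phi_p(I)\subset I$. Equip $I$ with the Thompson metric
\[
d_{\mathrm T}(a,a')=\inf\{\epsilon\ge0: e^{-\epsilon}a\le a'\le e^\epsilon a\}.
\]
It induces the usual topology on $I$: if $\pm(a'-a)\le\eta p_*$, then $a'\le(1+\eta/\alpha)a$ and $a\le(1+\eta/\alpha)a'$; and if $d_{\mathrm T}(a,a')\le\epsilon$, then $\pm(a'-a)\le(e^\epsilon-1)\beta p_*$. So $(I,d_{\mathrm T})$ is compact, hence complete. If $e^{-\epsilon}a\le a'\le e^\epsilon a$, monotonicity and homogeneity give $e^{-(1-\theta)\epsilon}\Phi_p(a)\le\Phi_p(a')\le e^{(1-\theta)\epsilon}\Phi_p(a)$. Thus $\Phi_p$ is a $(1-\theta)$-contraction of $I$. It has a unique fixed point $b_\theta(p)\in I$, which is the limit of the iterates of any point of $I$.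

Suppose $p_t\le q_t$ for all $t$, choose $I$ to serve both curves, and let $a_0\in I$. If $\Phi_p^n(a_0)\le\Phi_q^n(a_0)$, then $\Phi_p^{n+1}(a_0)\le\Phi_q(\Phi_p^n(a_0))\le\Phi_q^{n+1}(a_0)$. By induction and passage to the limit, $b_\theta(p)\le b_\theta(q)$.

\emph{Existence and \textup{(c)}.} The equation $\Phi_p(a)=a$ means $\frac1T\int_0^T(a^{-1}p_t)^\theta\,dt=\operatorname{Id}$, that is,
\[
\int_0^TR_\theta(a^{-1}p_t)\,dt=0,\qquad R_\theta(B)=\frac{B^\theta-\operatorname{Id}}\theta=\int_0^1(\log B)\,e^{r\theta\log B}\,dr .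
\]
The last expression shows that $R_\theta(a^{-1}p)$ is continuous in $(\theta,a,p)\in[0,1]\times\mathcal P(V)^2$, with $R_0=\log$; it is uniformly continuous on the compact set $[0,1]\times I\times I$. Therefore, if $\theta_n\to0$ and $b_{\theta_n}(p)\to b$, then $b$ solves \eqref{eq:karcher}. Such sequences exist because $I$ is compact, which proves existence. By uniqueness, $\mathcal G(p)$ is the only limit point, so $b_\theta(p)\to\mathcal G(p)$ as $\theta\to0$, and (c) follows from $b_\theta(p)\le b_\theta(q)$.

For (a), (b) and (d) it suffices, by uniqueness, to check that the proposed form solves the corresponding equation. Let $b=\mathcal G(p)$.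

(a) We have $(A^*b)^{-1}(A^*p_t)=A^{-1}(b^{-1}p_t)A$, whose logarithm is $A^{-1}\log(b^{-1}p_t)A$. The integral over $[0,T]$ vanishes.

(b) We have $\log\big((\bar cb)^{-1}(c_tp_t)\big)=\log(b^{-1}p_t)+(\log c_t-\log\bar c)\operatorname{Id}$, and both terms have integral zero.

(d) Let $B_t=b^{-1}p_t$. From $\det\big(b(B_tu_i,v_j)\big)=\det\big(p_t(u_i,v_j)\big)$ we get $(\wedge^kb)^{-1}(\wedge^kp_t)=\wedge^kB_t$. Let $D_k\colon\operatorname{End}(V)\to\operatorname{End}(\wedge^kV)$ be the \emph{linear} map
\[
(D_kC)(u_1\wedge\dots\wedge u_k)=\sum_{i=1}^ku_1\wedge\dots\wedge Cu_i\wedge\dots\wedge u_k .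
\]
If $e_i$ is a basis of eigenvectors of $B_t$ with eigenvalues $\mu_i$, then $\wedge^kB_t\,e_I=\big(\prod_{i\in I}\mu_i\big)e_I$ and $D_k(\log B_t)e_I=\big(\sum_{i\in I}\log\mu_i\big)e_I$. So $\log\wedge^kB_t=D_k\log B_t$. The eigenvectors depend on $t$, but $D_k$ does not, and therefore
\[
\int_0^T\log\big((\wedge^kb)^{-1}\wedge^kp_t\big)\,dt=D_k\int_0^T\log B_t\,dt=0 .
\]

(e) By (d), and by (c) and (b) on $\wedge^kV$, we have $\wedge^k\mathcal G(q)=\mathcal G(\wedge^kq)\ge\mathcal G(c\wedge^kp)=\bar c\,\mathcal G(\wedge^kp)=\bar c\,\wedge^k\mathcal G(p)$. The case $\le$ is the same chain with the middle inequality reversed.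

(f) This is (e) for $k=1$ and the constant functions $c=e^{\pm\epsilon}$.
\end{proof}

Property (e) is exactly what fails for the arithmetic mean in Example~\ref{ex:F}. It rests on (d), where the logarithm turns the nonlinear map $\wedge^k$ into the linear map $D_k$, which commutes with the integral.

\section{The averaged metric of a cocycle}\label{sec:cocycle}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Fix $j$, and let $p_t(x)\in\mathcal P(V_j(x))$ now denote the restriction of $A_t(x)^*g_{X_tx}$ to $V_j(x)$. Since $V_j$ is invariant, \eqref{eq:shift} holds for these forms. Define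
\[
h^j_x=\mathcal G\big((p_t(x))_{0\le t\le T}\big),
\]
and let $h=h^1\oplus\dots\oplus h^m$ be the orthogonal sum. Invariance gives $A_s^*h_{X_sx}=\bigoplus_jA_s^*h^j_{X_sx}$, so every assertion can be checked on one $V_j$. By Proposition~\ref{prop:mean}(a) and \eqref{eq:shift},
\begin{equation}\label{eq:slide}
b(s,x):=A_s(x)^*h^j_{X_sx}=\mathcal G\big((p_{t+s}(x))_{0\le t\le T}\big),\qquad s\in\mathbb R .
\end{equation}

\emph{The inequalities for $0\le s\le T$.} Comparing $p_{t+s}$ with $p_t$ would only involve the time-$s$ map in the metric $g$. We rearrange the window so that the time-$T$ map appears instead. Write $p_t=p_t(x)$, and put $q_t=p_{t+T}$ for $0\le t<s$ and $q_t=p_t$ for $s\le t\le T$. For every $b\in\mathcal P(V_j(x))$,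
\[
\int_0^T\log(b^{-1}p_{t+s})\,dt=\Big(\int_s^T+\int_T^{T+s}\Big)\log(b^{-1}p_t)\,dt=\int_0^T\log(b^{-1}q_t)\,dt,
\]
so $b(s,x)=\mathcal G(q)$. Write $\ell^\pm(t)=\ell^\pm_{j,k}(g;T,X_tx)$; these are continuous functions of $t$ by the first assertion of Lemma~\ref{lem:sv}. That lemma, applied to $A_T(y)$ on $V_j(y)$ with $y=X_tx$, gives $e^{2\ell^-(t)}\wedge^kp_0(y)\le\wedge^kp_T(y)\le e^{2\ell^+(t)}\wedge^kp_0(y)$. Pulling back by $\wedge^kA_t(x)$ and using \eqref{eq:shift},
\[
e^{2\ell^-(t)}\wedge^kp_t\le\wedge^kp_{t+T}\le e^{2\ell^+(t)}\wedge^kp_t .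
\]
Apply Proposition~\ref{prop:mean}(e) with $c_t=e^{2\ell^\pm(t)}$ for $t<s$ and $c_t=1$ for $t\ge s$:
\[
e^{\frac2T\int_0^s\ell^-(t)\,dt}\wedge^kh^j_x\ \le\ \wedge^k\big(A_s^*h^j_{X_sx}\big)\ \le\ e^{\frac2T\int_0^s\ell^+(t)\,dt}\wedge^kh^j_x .
\]
By Lemma~\ref{lem:sv}, now for $A_s(x)$ and the metric $h$, this is \eqref{eq:main}.

\emph{The inequalities for all $s\ge0$.} Since $|\det(A_{s+s'}|_L)|_h=|\det(A_{s'}|_{A_sL})|_h\,|\det(A_s|_L)|_h$,
\begin{align*}
\ell^-_{j,k}(h;s+s',x)&\ge\ell^-_{j,k}(h;s,x)+\ell^-_{j,k}(h;s',X_sx),\\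
\ell^+_{j,k}(h;s+s',x)&\le\ell^+_{j,k}(h;s,x)+\ell^+_{j,k}(h;s',X_sx),
\end{align*}
while the outer terms of \eqref{eq:main} satisfy the same relations with equality. So \eqref{eq:main} for $(s,x)$ and $(s',X_sx)$ implies it for $(s+s',x)$, and we cut $[0,s]$ into pieces of length at most $T$.

\emph{Continuity.} Fix $x_0$ and a continuous frame of $V_j$ on a neighborhood $U$ of $x_0$; it identifies $V_j(x)$ with $\mathbb R^d$ for $x\in U$. Then $p_t(x)$ is a positive definite matrix, continuous in $(t,x)\in\mathbb R\times U$. As $(s,x)\to(s_0,x_0)$, we have $p_{t+s}(x)\to p_{t+s_0}(x_0)$ uniformly for $t\in[0,T]$, and the limits are bounded below by a positive multiple of the identity. Hence, given $\epsilon>0$, we have $e^{-\epsilon}p_{t+s_0}(x_0)\le p_{t+s}(x)\le e^\epsilon p_{t+s_0}(x_0)$ for all $t\in[0,T]$ and all $(s,x)$ near $(s_0,x_0)$. By \eqref{eq:slide} and Proposition~\ref{prop:mean}(f), $b$ is continuous on $\mathbb R\times U$. In particular $h^j_x=b(0,x)$ is continuous.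

\emph{Differentiability along the flow.} The curve $p_t$ is only continuous in $t$, but $s$ enters the equation for $b(s,x)$ only through the limits of integration. By \eqref{eq:slide}, $b(s,x)$ is the unique zero in $\mathcal P(\mathbb R^d)$ of $\Psi(\cdot,s,x)$, where
\[
\Psi(b,s,x)=\int_s^{s+T}b\circ\log\big(b^{-1}p_t(x)\big)\,dt\ \in\operatorname{Sym}(\mathbb R^d).
\]
The integrand is $C^1$ in $(b,p)$. So $\Psi$ is $C^1$ in $(b,s)$, and both $D_b\Psi$ and
\[
\partial_s\Psi=b\circ\log(b^{-1}p_{s+T}(x))-b\circ\log(b^{-1}p_s(x))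
\]
are continuous in $(b,s,x)$. We claim that $D_b\Psi$ is invertible at a zero $b$. Every element of $\operatorname{Sym}(\mathbb R^d)$ is $b\circ S$ with $S$ $b$-self-adjoint, and it is the velocity at $r=0$ of $b_r=b\circ e^{rS}$. We have $\Psi(b_r,s,x)=b\circ e^{rS}\Lambda(r)$ with $\Lambda(r)=\int_s^{s+T}\log(b_r^{-1}p_t)\,dt$ and $\Lambda(0)=0$, so $D_b\Psi(b\circ S)=b\circ\Lambda'(0)$. Lemma~\ref{lem:decr} gives $\operatorname{tr}(S\Lambda'(0))\le-T\operatorname{tr}(S^2)$. Thus $D_b\Psi(b\circ S)=0$ forces $S=0$, and the claim follows in finite dimension. For fixed $x$, the implicit function theorem gives a $C^1$ curve of zeros near each $s\in\mathbb R$, and by uniqueness this curve is $b(\cdot,x)$. So $b$ is $C^1$ in $s$, with $\partial_sb=-(D_b\Psi)^{-1}\partial_s\Psi$ evaluated at $(b(s,x),s,x)$. This is continuous in $(s,x)$ because $b$ is; at $s=0$ it is the $V_j$-component of $\dot h_x$.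
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Apply Theorem~\ref{thm:B} to $V=T_\Gamma M$, $V_1=E$, $V_2=F$, $A_t=DX_t$, with $T$ so large that $(\log K)/T<\varepsilon$; here we use that $K$ is the same for all points of $\Gamma$. For any metric $\gamma$ on $T_\Gamma M$,
\[
\log\|DX_t|E_x\|_\gamma=\ell^+_{1,1}(\gamma;t,x),\qquad\log\|DX_{-t}|F_{X_tx}\|_\gamma=-\ell^-_{2,1}(\gamma;t,x).
\]
So the hypotheses on $g$ at time $T$ say that, at every $y\in\Gamma$,
\begin{gather*}
\ell^+_{1,1}(g;T,y)\le\log K-\lambda_ET,\qquad(\ell^+_{1,1}-\ell^-_{2,1})(g;T,y)\le\log K-\lambda_DT,\\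
\ell^-_{2,2}(g;T,y)\ge\lambda_ST-\log K .
\end{gather*}
Let $h=h_T$, $x\in\Gamma$ and $s\ge0$. By \eqref{eq:main},
\begin{align*}
\ell^+_{1,1}(h;s,x)&\le\frac sT(\log K-\lambda_ET)\le-(\lambda_E-\varepsilon)s,\\
(\ell^+_{1,1}-\ell^-_{2,1})(h;s,x)&\le\frac1T\int_0^s(\ell^+_{1,1}-\ell^-_{2,1})(g;T,X_tx)\,dt\le\frac sT(\log K-\lambda_DT)\le-(\lambda_D-\varepsilon)s,\\
\ell^-_{2,2}(h;s,x)&\ge\frac sT(\lambda_ST-\log K)\ge(\lambda_S-\varepsilon)s .
\end{align*}
These are \eqref{eq:C}, \eqref{eq:D} and \eqref{eq:S} for $h$ with constant $1$. The second line uses that the bounds in \eqref{eq:main} are integrals along the orbit of $x$, not suprema over $\Gamma$, so that $E$ and $F$ are compared at the same points $X_tx$. The metric $h$ is continuous and $E\perp F$. For $\varepsilon<\min(\lambda_E,\lambda_D,\lambda_S)$ it is adapted, which proves the conjecture.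
\end{proof}

\section{Infinitesimal inequalities and smooth adapted metrics}\label{sec:smooth}

A smooth metric that is uniformly close to an adapted one is, by \eqref{eq:equiv}, only known to have a constant close to $1$, and $Ke^{-\lambda t}>1$ for small $t$ as soon as $K>1$. To keep $K=1$ we restate the inequalities as open conditions on the pair $(h,\dot h)$ and approximate both members of the pair.

\subsection{Growth rates}

Call a metric $h$ on $T_\Gamma M$ \emph{differentiable along the flow} if $\dot h_x=\frac d{ds}\big|_{s=0}DX_s^*h_{X_sx}$ exists for all $x\in\Gamma$ and is continuous in $x$. From $DX_{s+r}^*h_{X_{s+r}x}=DX_s^*\big(DX_r^*h_{X_r(X_sx)}\big)$ we then get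
\begin{equation}\label{eq:hdot}
\frac d{ds}DX_s^*h_{X_sx}=DX_s^*\dot h_{X_sx}\qquad\text{for all }s .
\end{equation}
For a subspace $L\subset T_xM$ with $h$-orthonormal basis $e_1,\dots,e_k$ let $\rho_h(L)=\frac12\sum_i\dot h(e_i,e_i)$. This is half the trace of $\dot h|_L$ with respect to $h|_L$, so it does not depend on the basis.

\begin{lemma}\label{lem:inf}
Let $h$ be differentiable along the flow and let $\mu_E,\mu_D,\mu_S\in\mathbb R$. Then $h$ has constant $1$ and rates $(\mu_E,\mu_D,\mu_S)$ if and only if, for all $x\in\Gamma$, all lines $L\subset E_x$, all lines $L'\subset F_x$ and all $2$-planes $L''\subset F_x$,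
\begin{equation}\label{eq:rho}
\rho_h(L)\le-\mu_E,\qquad\rho_h(L)-\rho_h(L')\le-\mu_D,\qquad\rho_h(L'')\ge\mu_S .
\end{equation}
\end{lemma}

\begin{proof}
For any subspace $L\subset T_xM$ put $\varphi_L(s)=\log|\det(DX_s|_L)|_h$. We claim that $\varphi_L'(s)=\rho_h(DX_sL)$. Fix $s$, choose a basis $u_i$ of $L$ such that the vectors $DX_su_i$ are $h$-orthonormal, and let $W(r)$ be the Gram matrix $\big(h(DX_ru_i,DX_ru_j)\big)$. Then $\varphi_L(r)=\frac12\log\det W(r)-\frac12\log\det W(0)$ and $W(s)=\operatorname{Id}$. The derivative of $\log\det$ at the identity is the trace, so \eqref{eq:hdot} gives $\varphi_L'(s)=\frac12\sum_i\dot h(DX_su_i,DX_su_i)=\rho_h(DX_sL)$.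

Constant $1$ and the given rates mean that, for all $L,L',L''$ as in the statement, the three functions
\[
\varphi_L(s)+\mu_Es,\qquad\varphi_L(s)-\varphi_{L'}(s)+\mu_Ds,\qquad\mu_Ss-\varphi_{L''}(s)
\]
are $\le0$ for $s\ge0$. They vanish at $s=0$. If they are $\le0$ for $s\geq0$, their derivatives at $0$ are $\le0$, which is \eqref{eq:rho}. Conversely, $DX_sL\subset E_{X_sx}$ and $DX_sL',DX_sL''\subset F_{X_sx}$ by invariance, so \eqref{eq:rho} at the points $X_sx$ makes the three derivatives $\le0$ for all $s$.
\end{proof}

For $\mu_E=\mu_D=\mu_S=\lambda$, conditions \eqref{eq:rho} are (i)--(iii) of Theorem~\ref{thm:C}. They are stable under uniform perturbation of the pair $(h,\dot h)$.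

\begin{lemma}\label{lem:open}
Let $h,\tilde h$ be differentiable along the flow, let $C$ satisfy $|\dot h(v,v)|\le Ch(v,v)$ on $T_\Gamma M$, and let $0<\delta<1$. Suppose that $|(\tilde h-h)(v,v)|\le\delta h(v,v)$ and $|(\dot{\tilde h}-\dot h)(v,v)|\le\delta h(v,v)$ on $T_\Gamma M$. If $h$ satisfies \eqref{eq:rho}, then $\tilde h$ satisfies \eqref{eq:rho} with each rate lowered by $\delta'=\delta(1+C)/(1-\delta)$.
\end{lemma}

\begin{proof}
Let $e_i$ be an $h$-orthonormal basis of a subspace $L$ that is $\tilde h$-orthogonal, and let $\nu_i=\tilde h(e_i,e_i)\in[1-\delta,1+\delta]$. Then $\rho_{\tilde h}(L)=\frac12\sum_i\dot{\tilde h}(e_i,e_i)/\nu_i$, and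
\[
\Big|\frac{\dot{\tilde h}(e_i,e_i)}{\nu_i}-\dot h(e_i,e_i)\Big|\le\frac{|(\dot{\tilde h}-\dot h)(e_i,e_i)|+|\dot h(e_i,e_i)|\,|1-\nu_i|}{\nu_i}\le\delta' .
\]
So $|\rho_{\tilde h}(L)-\rho_h(L)|\le\frac12\delta'\dim L$, and each left-hand side in \eqref{eq:rho} changes by at most $\delta'$.
\end{proof}

A constant $C$ as in the lemma exists because $\Gamma$ is compact and $\dot h$ is continuous.

\subsection{Approximating a function together with its flow derivative}

For a function $f$ on $\Gamma$ let $Xf(x)=\frac d{ds}\big|_{s=0}f(X_sx)$, where this exists. A function on $\Gamma$ with continuous $Xf$ has only this one derivative and lives on an arbitrary compact set, so it cannot be mollified directly. A short time average helps: its flow derivative is a difference quotient, which is controlled by the uniform norm.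

\begin{lemma}\label{lem:approx}
Let $f\in C(\Gamma)$ have a continuous derivative $Xf$ along the flow. For every $\delta>0$ there is $\tilde f\in C^\infty(M)$ with $|\tilde f-f|<\delta$ and $|X\tilde f-Xf|<\delta$ on $\Gamma$.
\end{lemma}

\begin{proof}
For $\tau>0$ and a continuous function $\phi$ on $\Gamma$ or on $\operatorname{int}M$, let $\phi_\tau(x)=\frac1\tau\int_0^\tau\phi(X_sx)\,ds$; both sets are forward invariant. Since $\phi_\tau(X_rx)=\frac1\tau\int_r^{r+\tau}\phi(X_sx)\,ds$, we have $X\phi_\tau=(\phi\circ X_\tau-\phi)/\tau$. For $\phi=f$ the function $s\mapsto f(X_sx)$ is $C^1$ with derivative $(Xf)(X_sx)$, so $Xf_\tau=(Xf)_\tau$. By uniform continuity on $[0,1]\times\Gamma$, $f_\tau\to f$ and $(Xf)_\tau\to Xf$ uniformly on $\Gamma$ as $\tau\to0$. Fix $\tau$ with both errors below $\delta/3$, and then $\eta>0$ with $\eta<\delta/3$ and $2\eta/\tau<\delta/3$.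

Embed $M$ smoothly in some $\mathbb R^N$. By the Stone--Weierstrass theorem there is a polynomial $Q$ with $|Q-f|<\eta$ on $\Gamma$. On $\Gamma$ we have $|Q_\tau-f_\tau|\le\eta$ and
\[
|XQ_\tau-Xf_\tau|=\frac1\tau\big|(Q-f)\circ X_\tau-(Q-f)\big|\le\frac{2\eta}\tau .
\]
The function $Q_\tau$ is $C^1$ on $\operatorname{int}M$ because the flow is $C^1$. Multiply it by a smooth function with compact support in $\operatorname{int}M$ that equals $1$ near $\Gamma$. A compactly supported $C^1$ function is a $C^1$-limit of smooth ones (partition of unity and convolution in charts), and $X$ is bounded. So there is $\tilde f\in C^\infty(M)$ with $|\tilde f-Q_\tau|<\delta/3$ and $|X\tilde f-XQ_\tau|<\delta/3$ on $\Gamma$. Adding the three errors finishes the proof.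
\end{proof}

\subsection{From metrics to functions}

To apply Lemma~\ref{lem:approx} we describe a metric by globally defined coefficients. Keep the embedding $M\subset\mathbb R^N$, let $P_x$ be the orthogonal projection of $\mathbb R^N$ onto $T_xM$, and view $X$ as a $C^1$ map $M\to\mathbb R^N$ with differential $dX(x)\colon T_xM\to\mathbb R^N$. For $x\in\Gamma$ let $B_s\colon T_xM\to\mathbb R^N$ be $DX_s(x)$ followed by the inclusion. Differentiating $X_s(x)=x+\int_0^sX(X_rx)\,dr$ in $x$ gives $B_s=B_0+\int_0^sdX(X_rx)B_r\,dr$. So $B_s$ is $C^1$ in $s$, and $\dot B_0=dX(x)$. This is where the $C^1$ hypothesis on $X$ is used beyond the continuity of $DX_t$.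

\begin{lemma}\label{lem:ambient}
\begin{enumerate}
\item[(a)] Let $H\colon\Gamma\to\operatorname{Sym}(\mathbb R^N)$ be continuous with continuous flow derivative $XH$, and suppose that $h_x=H_x|_{T_xM}$ is positive definite. Then $h$ is differentiable along the flow, and
\begin{equation}\label{eq:lie}
\dot h_x(v,v)=(XH)_x(v,v)+2H_x\big(v,dX(x)v\big),\qquad v\in T_xM .
\end{equation}
\item[(b)] Let $h$ be differentiable along the flow. Then $H_x(u,v)=h_x(P_xu,P_xv)$ is continuous on $\Gamma$, restricts to $h_x$ on $T_xM$, and has a continuous flow derivative.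
\end{enumerate}
\end{lemma}

\begin{proof}
(a) Differentiate $h_{X_sx}(DX_sv,DX_sv)=H_{X_sx}(B_sv,B_sv)$ at $s=0$. The right-hand side of \eqref{eq:lie} is continuous in $(x,v)$.

(b) Only the last claim needs proof. Take transposes with respect to the Euclidean structure and let $B_s^+=(B_s^\top B_s)^{-1}B_s^\top\colon\mathbb R^N\to T_xM$. It satisfies $B_s^+B_s=\operatorname{Id}$ and vanishes on the orthogonal complement of the image $T_{X_sx}M$ of $B_s$, so $B_s^+=DX_s(x)^{-1}P_{X_sx}$. Hence
\[
H_{X_sx}(u,v)=\big(DX_s^*h_{X_sx}\big)(B_s^+u,B_s^+v),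
\]
which is differentiable in $s$. Let $C_x=\frac d{ds}\big|_{s=0}B_s^+$ and $Y_x=dX(x)P_x\in\operatorname{End}(\mathbb R^N)$, which is continuous in $x$. Since $B_0^\top=P_x$ and $B_0^\top B_0=\operatorname{Id}$,
\[
C_x=-\big(\dot B_0^\top B_0+B_0^\top\dot B_0\big)B_0^\top+\dot B_0^\top=Y_x^\top(\operatorname{Id}-P_x)-P_xY_x .
\]
So $(XH)_x(u,v)=\dot h_x(P_xu,P_xv)+h_x(C_xu,P_xv)+h_x(P_xu,C_xv)$ is continuous in $x$.
\end{proof}

If $h$ is a $C^\infty$ Riemannian metric on $M$, then $h_x(P_x\,\cdot,P_x\,\cdot)$ is smooth on $M$, and part (a) shows that $h|_{T_\Gamma M}$ is differentiable along the flow, with $\dot h=\mathcal L_Xh$.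

\begin{proof}[Proof of Theorem~\ref{thm:C}]
(a) Let $h=h_T$ be the metric from the proof of Theorem~\ref{thm:A} for $\varepsilon/2$ in place of $\varepsilon$. It is differentiable along the flow by Theorem~\ref{thm:B}, and by Lemma~\ref{lem:inf} it satisfies \eqref{eq:rho} with rates $\lambda_E-\frac\varepsilon2$, $\lambda_D-\frac\varepsilon2$, $\lambda_S-\frac\varepsilon2$. Let $H$ be as in Lemma~\ref{lem:ambient}(b). Given $\eta>0$, apply Lemma~\ref{lem:approx} to the entries $H_{il}$, $i\le l$, to obtain a smooth $\tilde H\colon M\to\operatorname{Sym}(\mathbb R^N)$ such that all entries of $\tilde H-H$ and of $X\tilde H-XH$ are smaller than $\eta$ in absolute value on $\Gamma$. Both matrices then have Euclidean operator norm at most $N\eta$. Put $\tilde h_x=\tilde H_x|_{T_xM}$ for $x\in M$. By compactness there is $C_1$ with $|v|^2\le C_1h(v,v)$ and $|dX(x)v|\le C_1|v|$ on $T_\Gamma M$. Then $|(\tilde h-h)(v,v)|\le N\eta\,C_1h(v,v)$, so $\tilde h$ is positive definite on $T_\Gamma M$ for small $\eta$. Formula \eqref{eq:lie} holds for $(h,H)$ and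 for $(\tilde h,\tilde H)$; subtracting,
\[
|(\dot{\tilde h}-\dot h)(v,v)|\le N\eta\,(1+2C_1)\,|v|^2\le N\eta\,(1+2C_1)\,C_1\,h(v,v).
\]
For $\eta$ small, Lemma~\ref{lem:open} applies with $\delta'\le\varepsilon/2$, and Lemma~\ref{lem:inf} shows that $\tilde h$ has constant $1$ and rates $(\lambda_E-\varepsilon,\lambda_D-\varepsilon,\lambda_S-\varepsilon)$ on $T_\Gamma M$. Finally, $\tilde h$ is positive definite on an open neighborhood $U$ of $\Gamma$. Choose a smooth $\chi\colon M\to[0,1]$ with support in $U$ and equal to $1$ near $\Gamma$. Then $\chi\tilde h+(1-\chi)g$ is a $C^\infty$ Riemannian metric on $M$ that agrees with $\tilde h$ on $T_\Gamma M$.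

(b) If $\Gamma$ is sectional-hyperbolic, part (a) with $\varepsilon<\min(\lambda_E,\lambda_D,\lambda_S)$ gives a smooth metric with constant $1$ and rates $(\lambda,\lambda,\lambda)$, where $\lambda=\min(\lambda_E,\lambda_D,\lambda_S)-\varepsilon>0$, and Lemma~\ref{lem:inf} gives (i)--(iii). Conversely, if a smooth metric $h$ satisfies (i)--(iii), then it has constant $1$ and rates $(\lambda,\lambda,\lambda)$ by Lemma~\ref{lem:inf}. By \eqref{eq:equiv}, $g$ has the same rates with some constant, and the singularities in $\Gamma$ are hyperbolic by assumption. So $\Gamma$ is sectional-hyperbolic for the splitting $E\oplus F$.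
\end{proof}

\begin{thebibliography}{9}

\bibitem{AS}
Vitor Araujo and Luciana Salgado, \emph{Dominated splitting for exterior powers and singular hyperbolicity}, arXiv:1204.4843 (2012).

\bibitem{Bhatia}
Bhatia, \emph{Positive Definite Matrices}, Chapter~6.

\end{thebibliography}
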